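# Local orders of fractional Brownian measures along fractional Brownian paths

## 1. Wiener measure around a rough path

Let $\Omega=\{\omega\in C([0,1],\mathbb R):\omega(0)=0\}$ with the norm $\|\omega\|_\infty=\sup_{[0,1]}|\omega|$, and let $B(\omega,\varepsilon)$ be the closed ball of radius $\varepsilon$ around $\omega$. For $K\in(0,1)$, fractional Brownian motion (fBm) $B^K$ is the centered Gaussian process with continuous paths, $B^K_0=0$ and
$$R_K(s,t)=\mathbb E[B^K_sB^K_t]=\tfrac12\big(s^{2K}+t^{2K}-|t-s|^{2K}\big).$$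
Its law on $\Omega$ is the fractional Brownian measure $W^K$; for $K=\frac12$ it is Wiener measure $W$. Throughout, $K$ is the index of the measure and $H\in(0,1)$ is the index of the path: we take a typical path $\omega$ of $B^H$ and ask how small $W^K(B(\omega,\varepsilon))$ is.

**Definition (local order).** For a Borel probability measure $\mu$ on $\Omega$,
$$\underline{\mathsf{ord}}_{\mathrm{loc}}\,\mu(\omega)=\liminf_{\varepsilon\to0}\frac{\log(-\log\mu(B(\omega,\varepsilon)))}{\log(1/\varepsilon)},\qquad \overline{\mathsf{ord}}_{\mathrm{loc}}\,\mu(\omega)=\limsup_{\varepsilon\to0}\frac{\log(-\log\mu(B(\omega,\varepsilon)))}{\log(1/\varepsilon)},$$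
and $\mathsf{ord}_{\mathrm{loc}}\,\mu(\omega)$ is their common value when they agree.

So order $a$ means $\mu(B(\omega,\varepsilon))=\exp(-\varepsilon^{-a+o(1)})$. Put $\varphi_K(\varepsilon)=-\log W^K(B(0,\varepsilon))$. We use as known that $\varphi_K(\varepsilon)$ lies between two positive constant multiples of $\varepsilon^{-1/K}$ for small $\varepsilon$. Thus, as a first example, $\mathsf{ord}_{\mathrm{loc}}W^K(0)=1/K$.

Fan and Helfter, "Infinite Dimensional Multifractal Analysis of the Wiener measure", arXiv:2512.06984 (2025), is the source of the following conjecture: for $W^H$-almost every $\omega$ the local order exists and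
$$\mathsf{ord}_{\mathrm{loc}}W^{K}(\omega)=\begin{cases}\dfrac{1+2(K-H)}{H}&\text{if }H<K,\\[2mm]\dfrac1K&\text{otherwise.}\end{cases}$$
We shall prove it. We start with $K=\frac12$, where everything can be done by hand.

**Facts recalled.** The following textbook facts are used.

- *Anderson's inequality.* $W^K(B(\omega,\varepsilon))\le W^K(B(0,\varepsilon))$ for every $\omega\in\Omega$. Hence
$$-\log W^K(B(\omega,\varepsilon))\ge\varphi_K(\varepsilon),\qquad \underline{\mathsf{ord}}_{\mathrm{loc}}W^K(\omega)\ge\tfrac1K\quad\text{for every }\omega.\tag{1}$$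
- *Cameron–Martin space.* Suppose the covariance of a Gaussian process on $[0,T]$ is $R(s,t)=\langle k_s,k_t\rangle_{\mathcal L}$ with $k_t$ in a real Hilbert space $\mathcal L$. Its Cameron–Martin space (or RKHS) is the set of functions $h(t)=\langle g,k_t\rangle_{\mathcal L}$, $g\in\mathcal L$, with $\|h\|=\min\|g\|_{\mathcal L}$ over all such $g$. It is a Hilbert space (isometric to the closed span of the $k_t$), it does not depend on the choice of $\mathcal L$, and weak convergence in it implies pointwise convergence. If $\ell(x)=\sum_ia_ix(t_i)$ is a finite combination of evaluations, then $\ell(h)=\langle g,\sum_i a_ik_{t_i}\rangle$, so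
$$\ell(h)^2\le\|h\|^2\,\mathrm{Var}(\ell(X)),\tag{2}$$
where $X$ is the process. *Example:* for $K=\frac12$, $R(s,t)=\min(s,t)=\langle1_{[0,s]},1_{[0,t]}\rangle_{L^2}$, so the space consists of $h(t)=\int_0^tg$ with $g\in L^2$, and $\|h\|^2=\int (h')^2$.
- *Cameron–Martin formula.* Let $X\sim W^K$. For each $h$ in the Cameron–Martin space on $[0,1]$ there is a centered Gaussian variable $\hat h(X)$ with variance $\|h\|^2$, linear in $h$, with $\hat h(-X)=-\hat h(X)$ a.s., such that $\mathbb E\,\Phi(X-h)=e^{-\|h\|^2/2}\,\mathbb E[e^{-\hat h(X)}\Phi(X)]$ for measurable $\Phi\ge0$.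
- *Gaussian Poincaré inequality.* If $Y$ is a centered Gaussian vector with covariance matrix $\Sigma$ and $\Phi$ has Euclidean Lipschitz constant $\lambda$, then $\mathrm{Var}(\Phi(Y))\le\|\Sigma\|_{\mathrm{op}}\lambda^2$.
- *Gaussian tail.* If $Z$ is centered Gaussian with variance at most $\sigma^2$, then $P(Z\ge a)\le e^{-a^2/(2\sigma^2)}$ for $a\ge0$.
- *Hölder paths.* Almost surely, $B^H$ is $\alpha$-Hölder for every $\alpha<H$.

One consequence is used at once. If $\|h-\omega\|_\infty\le\varepsilon_1$, then $B(\omega,\varepsilon_1+\varepsilon_2)\supset B(h,\varepsilon_2)$, and the Cameron–Martin formula together with the symmetry $X\mapsto-X$ gives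
$$W^K(B(h,\varepsilon_2))=e^{-\|h\|^2/2}\,\mathbb E\big[\cosh(\hat h(X))1_{B(0,\varepsilon_2)}(X)\big]\ge e^{-\|h\|^2/2}\,W^K(B(0,\varepsilon_2)).$$
Hence
$$\|h-\omega\|_\infty\le\varepsilon_1\ \Longrightarrow\ -\log W^K(B(\omega,\varepsilon_1+\varepsilon_2))\le\tfrac12\|h\|^2+\varphi_K(\varepsilon_2).\tag{3}$$

**Proposition 1 (Wiener measure).** Almost surely $\mathsf{ord}_{\mathrm{loc}}W(B^H)=2(H^{-1}-1)$ if $H<\frac12$, and $\mathsf{ord}_{\mathrm{loc}}W(B^H)=2$ if $H\ge\frac12$.

**Step 1 (upper bound, by interpolation).** We look for a cheap $h$ near $\omega$. Let $\omega$ be $\alpha$-Hölder with constant $N>0$ and let $h$ interpolate $\omega$ linearly at the points $i/n$, $0\le i\le n$. On each mesh interval $h$ is a convex combination of its end values, so $\|h-\omega\|_\infty\le Nn^{-\alpha}$, and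
$$\|h\|^2=\int_0^1 (h')^2=n\sum_{i<n}\big(\omega(\tfrac{i+1}n)-\omega(\tfrac in)\big)^2\le N^2n^{2-2\alpha}.$$
For $\varepsilon\le2N$ take $n=\lceil(2N/\varepsilon)^{1/\alpha}\rceil\le2(2N/\varepsilon)^{1/\alpha}$, so that $Nn^{-\alpha}\le\varepsilon/2$. By (3) with $\varepsilon_1=\varepsilon_2=\varepsilon/2$, $-\log W(B(\omega,\varepsilon))\le C_{N,\alpha}\varepsilon^{-(2-2\alpha)/\alpha}+\varphi_{1/2}(\varepsilon/2)$, hence $\overline{\mathsf{ord}}_{\mathrm{loc}}W(\omega)\le\max(2(\alpha^{-1}-1),2)$. If $H<\frac12$ let $\alpha\uparrow H$ and get $2(H^{-1}-1)$, which exceeds $2$. If $H\ge\frac12$ let $\alpha\uparrow\frac12$ and get $2$; with (1) this settles $H\ge\frac12$.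

**Step 2 (lower bound for $H<\frac12$, by a linear functional).** We exhibit a linear functional that is large on the whole ball but has small variance under $W$. Put $d_ix=x(\frac{i+1}n)-x(\frac in)$. The covariance of $d_iB^H,d_jB^H$ is $n^{-2H}r(i-j)$ with $r(k)=\frac12(|k+1|^{2H}-2|k|^{2H}+|k-1|^{2H})$, and $|r(k)|\le C(|k|-1)^{2H-2}$ for $|k|\ge2$. As $H<\frac12$ this is summable, so the covariance matrix has operator norm at most $Cn^{-2H}$. Let $S_n=\sum_{i<n}|d_iB^H|$, so $\mathbb ES_n=m_1n^{1-H}$ with $m_1=\sqrt{2/\pi}$. Since $x\mapsto\sum|x_i|$ is $\sqrt n$-Lipschitz, the Poincaré inequality gives $\mathrm{Var}(S_n)\le Cn^{1-2H}$, and Chebyshev gives $P(S_n<\frac12m_1n^{1-H})\le C/n$. By Borel–Cantelli, a.s. $S_n\ge\frac12m_1n^{1-H}$ for all large dyadic $n$.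

Fix such a path $\omega$, let $\varepsilon$ be small, and take $n$ dyadic with $\frac12(m_1/8\varepsilon)^{1/H}<n\le(m_1/8\varepsilon)^{1/H}$, so $2n\varepsilon\le\frac14m_1n^{1-H}$. Put $\ell(x)=\sum_{i<n}\mathrm{sgn}(d_i\omega)\,d_ix$. If $\|x-\omega\|_\infty\le\varepsilon$ then $\ell(x)\ge S_n(\omega)-2n\varepsilon\ge\frac14m_1n^{1-H}$. Under $W$ the $d_ix$ are independent with variance $1/n$, so $\mathrm{Var}(\ell)\le1$ and $W(B(\omega,\varepsilon))\le\exp(-m_1^2n^{2-2H}/32)\le\exp(-c\,\varepsilon^{-(2-2H)/H})$. $\square$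

## 2. From $K=\frac12$ to general $K$: what breaks, and the statements

First a heuristic for the exponent. To follow $B^H$ within $\varepsilon$ one must reproduce oscillations of size $\varepsilon$ on the time scale $\tau=\varepsilon^{1/H}$. At that scale $B^K$ moves by about $\tau^K$, so one oscillation should cost about $(\varepsilon/\tau^K)^2$, and there are $1/\tau$ of them. The total is
$$\varepsilon^{2-2K/H}\cdot\varepsilon^{-1/H}=\varepsilon^{-\gamma},\qquad \gamma:=\frac{1+2(K-H)}H .$$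

Now try to repeat the proof of Proposition 1.

*The lower bound.* We want $\mathrm{Var}(\ell(B^K))\le Cn^{1-2K}$, for then the tail bound gives $\exp(-c\,n^{1+2(K-H)})$, hence $\exp(-c'\varepsilon^{-\gamma})$. The signs in $\ell$ depend on $\omega$, so we bound the variance by $n$ times the operator norm of the covariance matrix of $(d_iB^K)_{i<n}$. This stops working exactly when $K>\frac12$. With all signs equal to $+1$ we have $\sum_i d_iB^K=B^K_1$, of variance $1$, so the operator norm is at least $1/n$. The best this route could give is $\mathrm{Var}(\ell)\le C$ and the exponent $(2-2H)/H=\gamma-(2K-1)/H<\gamma$. The culprit is the slowly varying mode. *Second* differences kill it, and this repairs the argument for every $K$.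

*The upper bound.* We used $\|h\|^2=\int (h')^2$. For $K\ne\frac12$ we need a usable upper bound for the Cameron–Martin norm. Again second differences provide it.

Here are the results, with $C_K=\lim_{\varepsilon\to0}\varepsilon^{1/K}\varphi_K(\varepsilon)\in(0,\infty)$; this limit exists by Li–Linde (*Existence of small ball constants for fractional Brownian motions*, C. R. Acad. Sci. Paris 326 (1998)).

**Theorem A.** Let $H,K\in(0,1)$. For $W^H$-a.e. $\omega$, $\mathsf{ord}_{\mathrm{loc}}W^K(\omega)$ exists; it equals $\gamma$ if $H<K$ and $1/K$ if $H\ge K$.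

**Theorem B.** For $H\le K$ there is a constant $c=c(H,K)\in(0,\infty)$, given by the variational formula (19) below, such that $W^H$-a.s.

1. if $H<K$: $\ \lim_{\varepsilon\to0}\varepsilon^{\gamma}\big(-\log W^K(B(B^H,\varepsilon))\big)=c(H,K)$;
2. if $H=K$: with $L_\varepsilon=\varepsilon^{1/K}(-\log W^K(B(B^K,\varepsilon)))$, $\ c+C_K\le\liminf L_\varepsilon\le\limsup L_\varepsilon\le\big(c^{\frac K{K+1}}+C_K^{\frac K{K+1}}\big)^{\frac{K+1}K}$;
3. if $H>K$ (no $c$ is involved): $\ \lim_{\varepsilon\to0}\varepsilon^{1/K}\big(-\log W^K(B(B^H,\varepsilon))\big)=C_K$.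

**Theorem C.** Let $\omega\in\Omega$ be $\alpha$-Hölder, $\alpha\in(0,1)$. If $\alpha>K$, then $\varepsilon^{1/K}(-\log W^K(B(\omega,\varepsilon)))\to C_K$. If $\alpha\le K$, then
$$\tfrac1K\le\underline{\mathsf{ord}}_{\mathrm{loc}}W^K(\omega)\le\overline{\mathsf{ord}}_{\mathrm{loc}}W^K(\omega)\le\tfrac{1+2(K-\alpha)}\alpha,$$
and the last number is the supremum of $\overline{\mathsf{ord}}_{\mathrm{loc}}W^K$ over $\alpha$-Hölder paths.

The proof of Theorem A uses only the order of magnitude of $\varphi_K$, not the existence of $C_K$. Below, $C$ denotes constants, changing from line to line, that depend only on $H,K,\alpha$ and fixed cutoff functions; "$\alpha$-Hölder with constant $N$" means that $N>0$ is an admissible constant, not necessarily the least one.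

## 3. The Cameron–Martin norm and a second-difference energy

**Spectral form.** For $t\in\mathbb R$ put $k_t(\xi)=e^{-it\xi}-1$ and $\nu_K(d\xi)=C'_K|\xi|^{-2K-1}d\xi$ with $C'_K=\Gamma(2K+1)\sin(\pi K)/(2\pi)$. The classical integral $\int_0^\infty(1-\cos x)x^{-1-2K}dx=\pi/(2\Gamma(2K+1)\sin\pi K)$ gives $\|k_t\|^2_{L^2(\nu_K)}=|t|^{2K}$. Since $|k_s-k_t|=|k_{s-t}|$, polarization gives $\langle k_s,k_t\rangle_{L^2(\nu_K)}=\frac12(|s|^{2K}+|t|^{2K}-|t-s|^{2K})$. The $k_t$ lie in the real Hilbert space of Hermitian $g\in L^2(\nu_K)$, that is, $g(-\xi)=\overline{g(\xi)}$. So the Cameron–Martin space $\mathcal H_K[0,T]$ of $(B^K_t)_{t\in[0,T]}$ consists of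
$$h(t)=\int(e^{it\xi}-1)g(\xi)\,\nu_K(d\xi),\qquad g\in L^2(\nu_K)\text{ Hermitian},\tag{4}$$
with norm $\|h\|_{K,T}=\min\|g\|_{L^2(\nu_K)}$; for $T=1$ write $\|h\|_K$. Three remarks will be used.

- Cauchy–Schwarz in (4) gives $|h(t)-h(s)|\le\|h\|_{K,T}|t-s|^K$. By Arzelà–Ascoli, and because weak limits are pointwise limits, closed balls of $\mathcal H_K[0,T]$ are compact in $C[0,T]$.
- Restricting $h$ to a shorter interval $[0,T']$ does not increase the norm.
- For $S>0$, $\|g(\cdot/S)\|_{K,ST}=S^{-K}\|g\|_{K,T}$. Indeed, if $g(t)=\int(e^{it\xi}-1)G\,d\nu_K$, the substitution $\xi=S\zeta$ gives $g(t/S)=\int(e^{it\zeta}-1)S^{-2K}G(S\zeta)\,\nu_K(d\zeta)$, and $\|S^{-2K}G(S\cdot)\|^2=S^{-4K}S^{2K}\|G\|^2$. This proves "$\le$"; scaling back gives "$\ge$".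

**Definition (energy).** Let $D_uf(x)=f(x+u)-2f(x)+f(x-u)$. For an interval $A$ and $u>0$ let $A_u=\{x:[x-u,x+u]\subset A\}$ and
$$E_A(f)=b_K\int_0^\infty u^{-2-2K}\int_{A_u}(D_uf(x))^2\,dx\,du,$$
with $b_K=(2\pi C'_K\kappa)^{-1}$ and $\kappa=\int_0^\infty u^{-2-2K}(2-2\cos u)^2du$.

Near $0$ the integrand of $\kappa$ is of order $u^{2-2K}$, so $\kappa<\infty$; scaling gives $\int_0^\infty u^{-2-2K}(2-2\cos u\xi)^2du=\kappa|\xi|^{2K+1}$. *Example:* affine functions have $D_uf=0$, so $E_A(f)=0$. The energy sees neither constants nor slopes, and $E_A(f)$ uses only the values of $f$ on $A$.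

**Lemma 2.** (a) $E_{[0,T]}(h)\le\|h\|_{K,T}^2$ for $h\in\mathcal H_K[0,T]$. (b) Let $f$ be bounded and measurable on $\mathbb R$, a.e. constant on $(-\infty,-a)$ and on $(a,\infty)$ (possibly different constants), with $E_{\mathbb R}(f)<\infty$. Then $f$ has a continuous version, and for every $T$, $(f-f(0))|_{[0,T]}\in\mathcal H_K[0,T]$ with squared norm at most $E_{\mathbb R}(f)$.

*Proof of (a).* Take the minimal $g$ and extend $h$ to $\mathbb R$ by (4). Then $D_uh(x)=\int e^{ix\xi}G(\xi)d\xi$ with $G=(2\cos u\xi-2)\,g\,C'_K|\xi|^{-2K-1}$. By Cauchy–Schwarz $G\in L^1$, because $\int(2-2\cos u\xi)^2d\nu_K<\infty$; and $G\in L^2$, because $(2-2\cos u\xi)^2|\xi|^{-2K-1}$ is bounded (it is $O(|\xi|^{3-2K})$ at $0$). Plancherel and Tonelli give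
$$E_{\mathbb R}(h)=b_K\cdot2\pi C_K'^2\int|g|^2|\xi|^{-4K-2}\,\kappa|\xi|^{2K+1}d\xi=b_K\,2\pi C'_K\kappa\,\|g\|^2_{L^2(\nu_K)}=\|g\|^2_{L^2(\nu_K)}.$$
Since $E_{[0,T]}(h)\le E_{\mathbb R}(h)$, (a) follows.

*Proof of (b).* Use $\hat\phi(\xi)=\int e^{-ix\xi}\phi(x)dx$. The distribution $f'$ has compact support, so $\psi=\widehat{f'}$ is smooth and polynomially bounded. Since $D_uf=f'*(1_{[-u,0]}-1_{[0,u]})$ is bounded with compact support, its transform $\psi(\xi)(2\cos u\xi-2)/(i\xi)$ lies in $L^2$. Plancherel and Tonelli give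
$$E_{\mathbb R}(f)=\frac{b_K}{2\pi}\int|\psi|^2\,\kappa|\xi|^{2K+1}\xi^{-2}d\xi=\frac1{4\pi^2C'_K}\int|\psi|^2|\xi|^{2K-1}d\xi .\tag{5}$$
Put $g=|\xi|^{2K+1}\psi/(2\pi C'_Ki\xi)$. It is Hermitian because $f$ is real, and $\|g\|^2_{L^2(\nu_K)}=E_{\mathbb R}(f)$ by (5). Define $h$ by (4), so $h(t)=\frac1{2\pi}\int\frac{e^{it\xi}-1}{i\xi}\psi\,d\xi$. It is continuous, and $\int|e^{it\xi}-1||g|d\nu_K\le\|g\||t|^K$. It remains to see that $h=f-f(0)$. For $\phi$ in the Schwartz space, Fubini (justified by the last bound) and $\int(e^{it\xi}-1)\phi'(t)dt=-i\xi\hat\phi(-\xi)$ give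
$$\int h\phi'\,dt=\frac1{2\pi}\int\frac{\psi(\xi)}{i\xi}(-i\xi)\hat\phi(-\xi)\,d\xi=-\frac1{2\pi}\int\psi(\xi)\hat\phi(-\xi)\,d\xi=-\langle f',\phi\rangle .$$
So $h'=f'$, and $f$ equals $h$ plus a constant a.e. As $h(0)=0$, $h=f-f(0)$ for the continuous version of $f$. $\square$

*Check at $K=\frac12$:* $C'_{1/2}=\frac1{2\pi}$, so (5) reads $E_{\mathbb R}(f)=\frac1{2\pi}\int|\psi|^2=\int (f')^2$. *The inequality in (a) can be strict:* $h(t)=t$ on $[0,T]$ has $E_{[0,T]}(h)=0$ but nonzero norm. It does lie in $\mathcal H_K[0,T]$, by the next paragraph.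

**Density.** Let $f$ be smooth on $\mathbb R$ and constant near $-\infty$ and near $+\infty$. Then $|D_uf|\le C_f\min(u^2,1)$, and $D_uf$ vanishes off a set of measure $\le C_f(1+u)$, so $E_{\mathbb R}(f)\le C_f\int_0^1u^{2-2K}du+C_f\int_1^\infty u^{-2-2K}(1+u)du<\infty$. By Lemma 2(b), every smooth function on $[0,T]$ vanishing at $0$ is in $\mathcal H_K[0,T]$ (extend it smoothly). Hence $\mathcal H_K[0,1]$ is dense in $\Omega$, and
$$I_\omega(\varepsilon):=\tfrac12\min\{\|h\|_K^2:\ h\in\mathcal H_K[0,1],\ \|h-\omega\|_\infty\le\varepsilon\}<\infty$$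
for all $\omega\in\Omega$, $\varepsilon>0$. The minimum is attained, by a unique $h$, because the set is nonempty, convex and weakly closed.

## 4. Shifted balls and the cost $I_\omega$

Inequality (3) bounds ball probabilities from below. The next lemma adds a bound from above in the same terms. The upper half suffices for Theorem A; the lower half is needed for Theorem B.

**Lemma 3.** If $\varepsilon=\varepsilon_1+\varepsilon_2$ with $\varepsilon_1,\varepsilon_2>0$, then
$$I_\omega(\varepsilon)+\varphi_K(\varepsilon)\le-\log W^K(B(\omega,\varepsilon))\le I_\omega(\varepsilon_1)+\varphi_K(\varepsilon_2).\tag{6}$$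

*Proof.* The right inequality is (3) applied to the minimizer in $I_\omega(\varepsilon_1)$.

For the left one, let $\mathcal H=\mathcal H_K[0,1]$, $X\sim W^K$, $\mathcal C_a=\{h\in\mathcal H:\|h-\omega\|_\infty\le a\}$, and for $\tau\ge0$ let $h_\tau$ be the element of minimal norm in $\mathcal C_{\varepsilon+\tau}$.

**Step 1 ($h_\tau\to h_0$ in norm as $\tau\downarrow0$).** We have $\|h_\tau\|\le\|h_0\|$. A weak limit point of $h_\tau$ as $\tau\downarrow0$ lies in $\mathcal C_\varepsilon$ by pointwise convergence and has norm at most $\|h_0\|$, so it is $h_0$ by uniqueness. Thus $h_\tau\to h_0$ weakly, so $\|h_0\|\le\liminf\|h_\tau\|\le\limsup\|h_\tau\|\le\|h_0\|$, and the convergence is strong.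

**Step 2 (shift by $h_0$).** The Cameron–Martin formula gives
$$W^K(B(\omega,\varepsilon))=e^{-\|h_0\|^2/2}\,\mathbb E\big[e^{-\hat h_0(X)}1_{B(\omega-h_0,\varepsilon)}(X)\big].$$

**Step 3 ($\hat h_0(X)\ge0$ a.s. on $\{X\in B(\omega-h_0,\varepsilon)\}$).** Formally this is the variational inequality of the projection, applied to the point $h_0+X$; but $X\notin\mathcal H$, so we approximate. Let $(e_i)$ be an orthonormal basis of $\mathcal H$ and $X_n=\sum_{i\le n}\hat e_i(X)e_i$. A.s. $X_n\to X$ uniformly (Itô–Nisio), and for each fixed $h\in\mathcal H$, $\langle h,X_n\rangle\to\hat h(X)$ a.s. Let $X\in B(\omega-h_0,\varepsilon)$ and $\tau>0$. Then $\|h_0+X-\omega\|_\infty\le\varepsilon$, so $h_0+X_n\in\mathcal C_{\varepsilon+\tau}$ for $n$ large. Since $h_\tau$ has minimal norm in this convex set, $\langle h_\tau,h_0+X_n-h_\tau\rangle\ge0$. Letting $n\to\infty$, $\hat h_\tau(X)\ge\|h_\tau\|^2-\langle h_\tau,h_0\rangle$. As $\tau\to0$ the right side tends to $0$, and $\hat h_\tau(X)\to\hat h_0(X)$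 in $L^2$, hence a.s. along a sequence $\tau_j\downarrow0$. The claim follows.

**Step 4 (conclusion).** By Steps 2 and 3 and Anderson's inequality, $W^K(B(\omega,\varepsilon))\le e^{-I_\omega(\varepsilon)}W^K(B(\omega-h_0,\varepsilon))\le e^{-I_\omega(\varepsilon)}W^K(B(0,\varepsilon))$. $\square$

## 5. Second differences of fBm, and the cost of a Hölder path

**Lemma 4.** Let $\Delta_i\omega=\omega(\frac{i+1}n)-2\omega(\frac{i+1/2}n)+\omega(\frac in)$, $0\le i<n$. The covariance matrix of $(\Delta_iB^K)_{i<n}$ has operator norm at most $\Gamma_Kn^{-2K}$, with $\Gamma_K<\infty$ depending only on $K$.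

*Proof.* By self-similarity the matrix is $n^{-2K}$ times the covariance matrix of the second differences with step $\frac12$ of $B^K$, centered at the points $i+\frac12$. Applying these differences in both variables to $\frac12(|x|^{2K}+|y|^{2K}-|x-y|^{2K})$ kills the first two terms, so the entries are $n^{-2K}\sigma_K(i-j)$, where $-2\sigma_K(k)$ is the fourth-order centered difference with step $\frac12$ of $|x|^{2K}$ at $k$. For $|k|\ge2$ this uses $|x|^{2K}$ only at distance at least $|k|-1$ from $0$, so $|\sigma_K(k)|\le C(|k|-1)^{2K-4}$, which is summable. A Toeplitz matrix has operator norm at most $\sum_k|\sigma_K(k)|$. $\square$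

So the obstruction of Section 2 is gone: first differences decorrelate like $|k|^{2K-2}$, second differences like $|k|^{2K-4}$.

For upper bounds on $I_\omega$ we smooth the path. Fix a smooth $\rho\ge0$ supported in $[-1,1]$ with $\int\rho=1$, and put $\rho_\delta=\delta^{-1}\rho(\cdot/\delta)$.

**Lemma 5.** Let $0<\alpha<\min(1,K+\frac12)$, $0<\delta\le1$, let $\omega$ be $\alpha$-Hölder with constant $N$ on the $\delta$-neighborhood of an interval $A$, and put $f=\rho_\delta*\omega$. On $A$, $|f-\omega|\le N\delta^\alpha$, and $|D_uf(x)|\le CN\min(u^\alpha,u^2\delta^{\alpha-2})$ for $x\in A_u$. If for each $u$ the set of $x\in A_u$ with $D_uf(x)\ne0$ has measure at most $\lambda$, then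
$$E_A(f)\le C\lambda N^2\delta^{2\alpha-2K-1}.$$

*Proof.* The first bound is clear. Averaging shows that $f$ is $\alpha$-Hölder with constant $N$ on $A$, so $|D_uf|\le2Nu^\alpha$. Since $\int\rho_\delta''=0$, $f''(x)=\int\rho_\delta''(y)(\omega(x-y)-\omega(x))dy$, so $|f''|\le N\delta^\alpha\int|\rho_\delta''|\le CN\delta^{\alpha-2}$, and $|D_uf|\le u^2\sup|f''|$. Therefore
$$E_A(f)\le C\lambda N^2\Big[\delta^{2\alpha-4}\int_0^\delta u^{2-2K}du+\int_\delta^\infty u^{2\alpha-2-2K}du\Big].$$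
Both integrals converge, because $K<\frac32$ and $2\alpha<2K+1$, and both terms are multiples of $\delta^{2\alpha-2K-1}$. $\square$

**Proposition 6.** Let $0<\alpha<\min(1,K+\frac12)$, let $\omega\in\Omega$ be $\alpha$-Hölder with constant $N$, and $0<\varepsilon\le2N$. Then $I_\omega(\varepsilon)\le CN^2(\varepsilon/2N)^{-(1+2(K-\alpha))/\alpha}$.

*Proof.* Extend $\omega$ by $0$ on $(-\infty,0]$ and by $\omega(1)$ on $[1,\infty)$. The Hölder constant is unchanged and the oscillation is at most $N$. Let $\delta=(\varepsilon/2N)^{1/\alpha}\le1$ and $f=\rho_\delta*\omega$, which is constant on $(-\infty,-1]$ and on $[2,\infty)$. Then $D_uf(x)=0$ unless $x\in[-1-u,2+u]$. The part of $E_{\mathbb R}(f)$ with $u\le1$ is at most $CN^2\delta^{2\alpha-2K-1}$, by the computation in Lemma 5 with $\lambda=5$. In the part with $u>1$ we use $|D_uf|\le2N$: it is at most $b_K\int_1^\infty u^{-2-2K}(3+2u)(2N)^2du\le CN^2\le CN^2\delta^{2\alpha-2K-1}$. By Lemma 2(b), $h=f-f(0)$ has $\|h\|_K^2\le CN^2\delta^{2\alpha-2K-1}$.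 Finally $\|h-\omega\|_\infty\le N\delta^\alpha+|f(0)-\omega(0)|\le2N\delta^\alpha=\varepsilon$. $\square$

## 6. Proof of Theorem A

**Step 1 (upper bounds).** By (6) with $\varepsilon_1=\varepsilon_2=\varepsilon/2$ and Proposition 6, every $\alpha$-Hölder $\omega$ with $\alpha<\min(1,K+\frac12)$ satisfies
$$\overline{\mathsf{ord}}_{\mathrm{loc}}W^K(\omega)\le\max\Big(\frac{1+2(K-\alpha)}\alpha,\frac1K\Big).\tag{7}$$
Almost surely this holds for $\omega=B^H$ and all rational $\alpha<\min(H,K+\frac12)$.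

- $H<K$: let $\alpha\uparrow H$. Since $\gamma>\frac1H>\frac1K$, the bound becomes $\gamma$.
- $H=K$: let $\alpha\uparrow K$; the bound becomes $\frac1K$.
- $H>K$: choose $\alpha\in(K,\min(H,K+\frac12))$. Since
$$\frac{1+2(K-\alpha)}\alpha<\frac1K\iff K(1+2K)<\alpha(1+2K)\iff\alpha>K,\tag{8}$$
the bound is $\frac1K$.

**Step 2 (lower bound for $H\ge K$).** This is (1).

**Step 3 (lower bound for $H<K$).** We repeat Step 2 of Proposition 1 with second differences. The computation is valid for $H\le K$, and we shall use it there later. Let $S_n=\sum_{i<n}|\Delta_iB^H|$. If $U,V$ are the increments of $B^H$ over $[0,\frac12]$ and $[\frac12,1]$, then $\mathrm{Var}(V-U)=2(\mathbb EU^2+\mathbb EV^2)-\mathrm{Var}(U+V)=2^{2-2H}-1$. So $\mathbb ES_n=m\,n^{1-H}$ with $m=\sqrt{2/\pi}(2^{2-2H}-1)^{1/2}>0$. The map $x\mapsto\sum|x_i|$ is $\sqrt n$-Lipschitz, so the Poincaré inequality and Lemma 4 (with $H$ in place of $K$) give $\mathrm{Var}(S_n)\le\Gamma_Hn^{1-2H}$. By Chebyshev $P(S_n<\frac12mn^{1-H})\le C/n$,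 and by Borel–Cantelli, a.s. $S_n\ge\frac12mn^{1-H}$ for all large dyadic $n$.

Fix such a path $\omega$. For small $\varepsilon$ take $n$ dyadic with $\frac12(m/16\varepsilon)^{1/H}<n\le(m/16\varepsilon)^{1/H}$, so $4n\varepsilon\le\frac14mn^{1-H}$. Let $\ell(x)=\sum_{i<n}\mathrm{sgn}(\Delta_i\omega)\Delta_ix$. Since $|\Delta_ix-\Delta_i\omega|\le4\|x-\omega\|_\infty$,
$$\|x-\omega\|_\infty\le\varepsilon\ \Longrightarrow\ \ell(x)\ge S_n(\omega)-4n\varepsilon\ge\tfrac14mn^{1-H}.\tag{9}$$
The sign vector has squared length at most $n$, so $\mathrm{Var}(\ell(B^K))\le\Gamma_Kn^{1-2K}$ by Lemma 4. The Gaussian tail bound gives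
$$W^K(B(\omega,\varepsilon))\le\exp\Big(-\frac{m^2}{32\,\Gamma_K}n^{1+2(K-H)}\Big)\le\exp(-c_0\varepsilon^{-\gamma}),\qquad c_0=c_0(H,K)>0.$$
So $\underline{\mathsf{ord}}_{\mathrm{loc}}W^K(\omega)\ge\gamma$ almost surely, and Theorem A is proved. $\blacksquare$

The same functional bounds the cost from below. If $h\in\mathcal H_K[0,1]$ and $\|h-\omega\|_\infty\le\varepsilon$, then (9) and (2) give $\|h\|_K^2\ge\frac{m^2}{16}n^{2-2H}/(\Gamma_Kn^{1-2K})=\frac{m^2}{16\Gamma_K}n^{1+2(K-H)}$. Hence for $H\le K$, a.s. for all small $\varepsilon$,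
$$2I_{B^H}(\varepsilon)\ge2c_0\,\varepsilon^{-\gamma}.\tag{10}$$

## 7. Every Hölder path: Theorem C and Theorem B(3)

**Case $\alpha>K$.** Decrease $\alpha$ so that $K<\alpha<\min(1,K+\frac12)$. By Proposition 6 and (8), $I_\omega(\theta\varepsilon)=o(\varepsilon^{-1/K})$ for each fixed $\theta\in(0,1)$. By (1) and (6), $\varphi_K(\varepsilon)\le-\log W^K(B(\omega,\varepsilon))\le I_\omega(\theta\varepsilon)+\varphi_K((1-\theta)\varepsilon)$. Multiply by $\varepsilon^{1/K}$ and let $\varepsilon\to0$: the lower limit is at least $C_K$ and the upper limit at most $C_K(1-\theta)^{-1/K}$. Let $\theta\to0$. If $H>K$, then $B^H$ is a.s. $\alpha$-Hölder for some $\alpha>K$, and Theorem B(3) follows.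

**Case $\alpha\le K$.** The lower bound is (1). The upper bound is (7), since by (8) the first entry of the maximum is at least $\frac1K$ when $\alpha\le K$. For the supremum, let first $\alpha<K$. For $H\in(\alpha,K)$ almost every path of $B^H$ is $\alpha$-Hölder with local order $\frac{1+2(K-H)}H$ by Theorem A; let $H\downarrow\alpha$. If $\alpha=K$, the lower and upper bounds both equal $\frac1K$. $\blacksquare$

## 8. Two variational problems at scale one

From now on $H\le K$. By (6), Theorem B(1) and (2) reduce to the existence of $\lim\varepsilon^\gamma I_{B^H}(\varepsilon)$. Rescale time so that the tolerance becomes $1$: the interval then has length $T=\varepsilon^{-1/H}$, and we want a law of large numbers for the cost on $[0,T]$. For $K=\frac12$ the squared norm $\int_0^T (h')^2$ is a sum over blocks. For general $K$ we have no such splitting of $\|h\|_{K,T}^2$. The energy $E_A$ ignores what happens outside $A$, so it is superadditive, but by Lemma 2(a) it only bounds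 the norm from below. The plan is to run superadditivity with the energy, and to show by gluing that the norm problem costs no more to first order.

Let $\omega=(\omega(t))_{t\in\mathbb R}$ be two-sided fBm of index $H$: continuous, centered Gaussian, with covariance $\frac12(|s|^{2H}+|t|^{2H}-|t-s|^{2H})$. It has stationary increments, is self-similar, and restricts to $B^H$ on $[0,1]$. For bounded intervals $A$, and for $a,T>0$, put
$$F(A)=\inf\{E_A(f):f\text{ measurable},\ |f-\omega|\le1\text{ a.e. on }A\},$$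
$$J_a(T)=\min\{\|h\|_{K,T}^2:h\in\mathcal H_K[0,T],\ \sup_{[0,T]}|h-\omega|\le a\}.$$
*Example:* if $\omega$ stays within distance $1$ of an affine function on $A$, then $F(A)=0$. Note $2I_{B^H}(\varepsilon)=J_\varepsilon(1)$.

**Measurability.** $\{J_a(T)\le b\}$ is the sum of a compact set (a ball of $\mathcal H_K[0,T]$) and a closed ball of $C[0,T]$, so it is closed. In particular $\omega\mapsto I_\omega(\varepsilon)$ is Borel on $\Omega$. The set $\{F(A)\le b\}$ is also closed for uniform convergence. Let $\omega_n\to\omega$ uniformly with $F(A,\omega_n)\le b$, and take $f_n$ admissible for $\omega_n$ with $E_A(f_n)\le b+\frac1n$. The $f_n$ are bounded in $L^2(A)$, so a subsequence converges weakly, and convex combinations of its tails converge in $L^2$ and, along a further subsequence, a.e. to some $f$. The corresponding combinations of the $\omega_n$ converge to $\omega$, so $|f-\omega|\le1$ a.e. By convexity of $E_A$ and Fatou, $E_A(f)\le b$.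

**Lemma 7.**
(P1) $F$ is monotone in $A$ and superadditive over non-overlapping intervals, and $F(A+t,\omega)=F(A,\omega(t+\cdot)-\omega(t))$.
(P2) $J_1(T)\ge F([0,T])$.
(P3) $J_a(T)$ is nondecreasing in $T$.
(P4) $J_a(T)\overset d=a^{2-2K/H}J_1(Ta^{-1/H})$, and $2I_{B^H}(\varepsilon)\overset d=\varepsilon^{2-2K/H}J_1(\varepsilon^{-1/H})$.
(P5) $\mathbb EF([0,L])<\infty$ for every $L>0$.

*Proof.* (P1) If $A,A'\subset A''$ do not overlap, then $A_u,A'_u\subset A''_u$ are disjoint up to a null set, so $E_{A''}\ge E_A+E_{A'}$. The last part holds because $E$ is invariant under translations and under adding constants. (P2) is Lemma 2(a). (P3) Restriction does not increase the norm. (P4) Let $S=a^{1/H}$ and $\omega'=a^{-1}\omega(S\,\cdot)\overset d=\omega$. Writing $h=a\,h'(\cdot/S)$, we have $|h-\omega|\le a$ on $[0,T]$ if and only if $|h'-\omega'|\le1$ on $[0,T/S]$, and $\|h\|^2_{K,T}=a^2S^{-2K}\|h'\|^2_{K,T/S}$ by the scaling in Section 3. The second formula is the case $a=\varepsilon$,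 $T=1$. (P5) Fix $\alpha<H$ and let $N$ be $1$ plus the $\alpha$-Hölder constant of $\omega$ on $[-1,L+1]$. Lemma 5 with $A=[0,L]$, $\lambda=L$, $\delta=N^{-1/\alpha}$ gives an admissible $f$, and $F([0,L])\le CLN^{2+(2K+1-2\alpha)/\alpha}$. By Fernique's theorem $N$ has all moments. $\square$

Since $\varepsilon^{2-2K/H}\varepsilon^{-1/H}=\varepsilon^{-\gamma}$, (P4) says that $\varepsilon^\gamma\,2I_{B^H}(\varepsilon)$ has the law of $J_1(T)/T$ with $T=\varepsilon^{-1/H}$.

## 9. Gluing nearly optimal pieces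

**Proposition 8.** Let $\eta\in(0,1)$, $r\ge1$, $L\ge6r$, let $M\ge3$ be an integer and $T=ML$. Then $\mathbb EF([0,T])$ and $\mathbb EJ_{1+\eta}(T)$ are both at most
$$(1+\eta+C_\eta r^{-2})\big[M(\mathbb EF([0,L+6r])+1)+C_{L,\eta}\big]+C_\eta M+CTr^{-1}+C(1+\log T),\tag{11}$$
where $C_\eta$ depends only on $H,K,\eta$, and $C_{L,\eta}$ does not depend on $M$.

**Step 1 (the pieces).** We choose a nearly optimal function on each block, with overlaps, and smooth functions at the two ends so that the result is constant near $\pm\infty$. Let $\bar\omega(x)=\omega(\min(\max(x,0),T))$ and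
$$A_k=[kL-3r,(k+1)L+3r]\subset[0,T]\ (1\le k\le M-2),\quad A_0=(-\infty,L+3r],\quad A_{M-1}=[(M-1)L-3r,\infty).$$
For $1\le k\le M-2$ choose $f_k$ on $A_k$ with $|f_k-\omega|\le1$ a.e. and $E_{A_k}(f_k)\le F(A_k)+1$ (possible a.s., by (P5)). Fix $\alpha<H$, let $N_0$ and $N_{M-1}$ be $1$ plus the $\alpha$-Hölder constants of $\omega$ on $[0,2L]$ and on $[T-2L,T]$, and for $i\in\{0,M-1\}$ put $\delta_i=(\eta/N_i)^{1/\alpha}\le1$, $f_i=\rho_{\delta_i}*\bar\omega$ on $A_i$. Since $L+3r+1\le2L$, $\bar\omega$ is $\alpha$-Hölder with constant $N_i$ on the $\delta_i$-neighborhood of $A_i$. If $x\in(A_0)_u$ and $D_uf_0(x)\ne0$, then $-1\le x+u\le L+3r$, so such $x$ form a set of measure at most $L+3r+1\le2L$; likewise at the other end. By Lemma 5, for $i\in\{0,M-1\}$,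
$$|f_i-\bar\omega|\le\eta\ \text{ on }A_i,\qquad E_{A_i}(f_i)\le CLN_i^2\delta_i^{2\alpha-2K-1}=:e_i,\qquad \mathbb Ee_i\le C_{L,\eta},$$
the last bound by Fernique's theorem and stationarity of increments.

**Step 2 (the glued function).** Let $s:\mathbb R\to[0,1]$ be smooth and nondecreasing, $s=0$ on $(-\infty,-1]$, $s=1$ on $[1,\infty)$. Put $s_k(x)=s((x-kL)/r)$ for $1\le k\le M-1$, and
$$\chi_0=1-s_1,\quad\chi_k=s_k-s_{k+1}\ (1\le k\le M-2),\quad\chi_{M-1}=s_{M-1},\qquad h=\sum_k\chi_kf_k .$$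
As $L\ge6r$, $s_k=1$ wherever $s_{k+1}>0$. So $\chi_k\ge0$, $\sum_k\chi_k=1$, and $\chi_k>0$ only on $[kL-r,(k+1)L+r]\subset A_k$ (with the obvious change at the ends). Hence $|h-\bar\omega|\le1$ a.e.; $h$ is bounded, and constant on $(-\infty,-1)$ and on $(T+1,\infty)$; and $h=f_0$ near $0$, so $|h(0)|\le\eta$. If $E_{\mathbb R}(h)<\infty$, which Steps 3–5 show a.s., then Lemma 2(b) applies, $h-h(0)$ is within $1+\eta$ of $\omega$ on $[0,T]$, and
$$F([0,T])\le E_{\mathbb R}(h),\qquad J_{1+\eta}(T)\le E_{\mathbb R}(h).\tag{12}$$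

**Step 3 (long steps $u>r$).** Here we only use that $h$ is close to $\bar\omega$. We have $|D_uh|\le4+|D_u\bar\omega|$, $D_uh(x)=0$ unless $x\in[-1-u,T+1+u]$, and $\mathbb E(D_u\bar\omega(x))^2\le4\min(u,T)^{2H}$. So this part of $E_{\mathbb R}(h)$ is at most
$$\Xi:=b_K\int_r^\infty u^{-2-2K}\int_{-1-u}^{T+1+u}(4+|D_u\bar\omega(x)|)^2dx\,du,$$
$$\mathbb E\,\Xi\le b_K\int_r^\infty u^{-2-2K}(T+2+2u)\big(32+8\min(u,T)^{2H}\big)du .$$
Since $H\le K$ and $u,T\ge1$, $\min(u,T)^{2H}\le\min(u,T)^{2K}$. The term with $T+2\le3T$ is at most $CT\int_r^\infty u^{-2}du=CT/r$. The term with $2u$ is at most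
$$C+C\int_1^Tu^{-1}du+CT^{2K}\int_T^\infty u^{-1-2K}du\le C(1+\log T).$$
Thus
$$\mathbb E\,\Xi\le CTr^{-1}+C(1+\log T).\tag{13}$$

**Step 4 (short steps $u\le r$: isolating the gluing error).** Let $Z_k=[kL-r,kL+r]$, $1\le k\le M-1$. Different zones are at distance at least $L-2r>2r$, so a window $[x-u,x+u]$ meets at most one. If it meets none, then $h$ equals a single $f_k$ on it and $\chi_k(x)=1$. If it meets $Z_k$, then $x\in Z_k':=[kL-2r,kL+2r]$, the window lies in $Y:=[kL-3r,kL+3r]\subset A_{k-1}\cap A_k$, and on $Y$ we have $h=f_{k-1}+s_kp$ with $p=f_k-f_{k-1}$, $|p|\le2$ a.e. Writing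
$$s_k(x\pm u)p(x\pm u)=s_k(x)p(x\pm u)+(s_k(x\pm u)-s_k(x))\,[\,p(x)+(p(x\pm u)-p(x))\,]$$
we get
$$D_uh=(1-s_k)D_uf_{k-1}+s_kD_uf_k+R_k,$$
$$R_k=p(x)D_us_k(x)+\sum_\pm(s_k(x\pm u)-s_k(x))(p(x\pm u)-p(x)).$$
Put $R_k=0$ when no zone is met. By $(a+b)^2\le(1+\eta)a^2+(1+\eta^{-1})b^2$ and convexity of the square, in all cases
$$(D_uh)^2\le(1+\eta)\sum_k\chi_k(x)(D_uf_k(x))^2+(1+\eta^{-1})R_k^2,\tag{14}$$
where $R_k$ belongs to the zone met, if any. Moreover $\chi_k(x)>0$ and $u\le r$ imply $x\in(A_k)_u$. So the first term of (14) contributes at most $(1+\eta)\sum_kE_{A_k}(f_k)$.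

**Step 5 (the gluing error is small).** We claim
$$\int_0^ru^{-2-2K}\int_{Z'_k}R_k^2\,dx\,du\le C\big(1+r^{-2}E_Y(p)\big).\tag{15}$$
We have $|R_k|\le Cu^2r^{-2}+Cur^{-1}\sum_\pm|p(x\pm u)-p(x)|$. The first term contributes at most $Cr^{-4}\cdot r\int_0^ru^{2-2K}du=Cr^{-2K}\le C$. The second contributes at most $Cr^{-2}Q$, with
$$Q=\int_0^ru^{-2K}\int_{Z_k'}(\delta_up)^2dx\,du,\qquad\delta_up(x)=p(x+u)-p(x),$$
plus the reflected term with $-u$, treated the same way. The task is to control first differences of $p$ by second differences. From $\delta_vp(x)=\frac12\delta_{2v}p(x)-\frac12D_vp(x+v)$, iterated until $2^ju\le r<2^{j+1}u$,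
$$\delta_up(x)=2^{-j}\delta_{2^ju}p(x)-\sum_{i<j}2^{-i-1}D_{2^iu}p(x+2^iu),\qquad x\in Z'_k .$$
All points used lie in $[x,x+r]\subset Y$. Since $|\delta_{2^ju}p|\le4$ and $2^{-j}<2u/r$, the first term is at most $8u/r$. Put $\mathcal D(v)=\int_{Y_v}(D_vp)^2dx$. By Cauchy–Schwarz, $(\delta_up)^2\le2(8u/r)^2+\sum_{i<j}2^{-i}(D_{2^iu}p(x+2^iu))^2$, and $i<j$ forces $u\le2^{-i}r$. Integrating and substituting $v=2^iu$,
$$Q\le Cr^{-1}\int_0^ru^{2-2K}du+\sum_{i\ge0}2^{-i}\int_0^{2^{-i}r}u^{-2K}\mathcal D(2^iu)\,du\le Cr^{2-2K}+\Big(\sum_{i\ge0}2^{i(2K-2)}\Big)\int_0^rv^{-2K}\mathcal D(v)\,dv .$$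
The series converges because $K<1$. Finally $\int_0^1v^{-2K}\mathcal D\,dv\le\int_0^1v^{-2-2K}\mathcal D\,dv\le E_Y(p)/b_K$, and as $|D_vp|\le8$ and $|Y|=6r$, $\int_1^rv^{-2K}\mathcal D\,dv\le64\cdot6r\cdot r$. So $Q\le Cr^2+CE_Y(p)$, which gives (15).

**Step 6 (summing up).** We have $E_Y(p)\le2E_{A_{k-1}}(f_{k-1})+2E_{A_k}(f_k)$, and each $A_k$ is involved in at most two zones. So Steps 3–5 give the pathwise bound
$$E_{\mathbb R}(h)\le(1+\eta+C_\eta r^{-2})\Big[\sum_{k=1}^{M-2}(F(A_k)+1)+e_0+e_{M-1}\Big]+C_\eta M+\Xi .$$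
The right side is measurable and does not involve the choice of the $f_k$, so no measurable selection is needed. Its expectation is at most (11), because $F(A_k)\overset d=F([0,L+6r])$ by (P1), by Step 1, and by (13). It is finite by (P5), so $E_{\mathbb R}(h)<\infty$ a.s., and (12) finishes the proof. $\square$

## 10. The law of large numbers for $J_1(T)$

**Proposition 9.** The limit $c'=\lim_{L\to\infty}\frac1L\mathbb EF([0,L])=\sup_{L>0}\frac1L\mathbb EF([0,L])$ exists in $(0,\infty)$, $J_1(T)/T\to c'$ in $L^1$ as $T\to\infty$, and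
$$\varepsilon^\gamma\,2I_{B^H}(\varepsilon)\to c'\quad\text{in probability as }\varepsilon\to0.\tag{16}$$

**Step 1 (existence and finiteness of $c'$).** Let $a(L)=\mathbb EF([0,L])$. Proposition 8 with $r=1$, $L=6$, $\eta=\frac12$ gives $a(6M)\le CM$ for $M\ge3$, and by monotonicity $a(T)\le CT$ for $T\ge1$. By (P1), $a$ is superadditive and monotone, so $a(T)\ge\lfloor T/L\rfloor a(L)$. Hence $\liminf_{T}a(T)/T\ge a(L)/L$ for every $L>0$. So the limit exists, equals the supremum, and is finite.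

**Step 2 (upper bound in mean).** In (11) divide by $T=ML$ and let $M\to\infty$. General $T$ are handled by $J_{1+\eta}(T)\le J_{1+\eta}(\lceil T/L\rceil L)$, from (P3). This gives
$$\limsup_{T\to\infty}\frac1T\mathbb EJ_{1+\eta}(T)\le(1+\eta+C_\eta r^{-2})\frac{a(L+6r)+1}L+\frac{C_\eta}L+\frac Cr .$$
Let $L\to\infty$, then $r\to\infty$: the left side is at most $(1+\eta)c'$. By (P4), $J_1(T)\overset d=(1+\eta)^{2K/H-2}J_{1+\eta}(T(1+\eta)^{1/H})$. Since $\frac{2K}H-2+\frac1H=\gamma$,
$$\limsup_{T\to\infty}\tfrac1T\mathbb EJ_1(T)\le(1+\eta)^{\gamma+1}c',\quad\text{and letting }\eta\to0,\quad\limsup_{T\to\infty}\tfrac1T\mathbb EJ_1(T)\le c'.\tag{17}$$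

**Step 3 (almost sure lower bound).** By (P1) and (P2), $J_1(T)\ge\sum_{j<\lfloor T/L\rfloor}F([jL,(j+1)L])$. The $j$-th summand is a fixed functional of the block $\omega_j=\omega(jL+\cdot)-\omega(jL)\in C[0,L]$. The $\omega_j$ form a stationary Gaussian sequence, and
$$\mathbb E[\omega_0(s)\omega_j(t)]=\tfrac12\big(|jL+t|^{2H}-|jL+t-s|^{2H}-|jL|^{2H}+|jL-s|^{2H}\big)=O(j^{2H-2})\to0 ,$$
as a mixed second difference of $x^{2H}$ far from the origin. A stationary Gaussian sequence whose covariances tend to $0$ is mixing, hence ergodic. By Birkhoff's theorem, a.s. $\liminf_TJ_1(T)/T\ge\frac1L\mathbb EF([0,L])$ for every integer $L\ge1$, so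
$$\liminf_{T\to\infty}J_1(T)/T\ge c'\quad\text{a.s.}\tag{18}$$

**Step 4 (conclusion).** Let $X_T=J_1(T)/T-c'$. Along any sequence $T_n\to\infty$ the negative part $X_T^-\le c'$ tends to $0$ a.s. by (18), so $\mathbb EX_T^-\to0$. With (17), $\mathbb E|X_T|=\mathbb EX_T+2\mathbb EX_T^-\to0$. By (P4), (16) follows. Finally (10) forces $c'\ge2c_0>0$. $\square$

Put
$$c(H,K):=\frac{c'}2=\sup_{L>0}\frac1{2L}\,\mathbb E\inf\big\{E_{[0,L]}(f):|f-B^H|\le1\text{ a.e. on }[0,L]\big\}\in(0,\infty),\tag{19}$$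
where $B^H$ on $[0,L]$ denotes the restriction of $\omega$. So (16) says $\varepsilon^\gamma I_{B^H}(\varepsilon)\to c(H,K)$ in probability.

## 11. Isoperimetry, almost sure convergence, and the end of Theorem B

Convergence in probability becomes almost sure convergence because sets of probability $\frac12$, enlarged by a slowly growing Cameron–Martin ball of $B^H$, have nearly full probability, and because such an enlargement changes the cost by a lower-order amount. Let $\Lambda_\varepsilon(\omega)=\sqrt{2I_\omega(\varepsilon)}$, a minimal norm. It is nonincreasing in $\varepsilon$, and adding approximants gives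
$$\Lambda_{\varepsilon+\varepsilon'}(\omega+g)\le\Lambda_\varepsilon(\omega)+\Lambda_{\varepsilon'}(g).\tag{20}$$

**Lemma 10.** If $g\in\mathcal H_H[0,1]$, $\|g\|_H\le\varrho$ and $\varrho,\varepsilon'>0$, then $\Lambda_{\varepsilon'}(g)\le C\varrho(\varrho/\varepsilon')^{(K-H)/H}$.

*Proof.* Cut off high frequencies. Write $g(t)=\int(e^{it\xi}-1)\phi\,d\nu_H$ with $\|\phi\|_{L^2(\nu_H)}=\|g\|_H$, and let $g_R$ be the integral over $|\xi|\le R$. Then $\|g-g_R\|_\infty\le2\nu_H(|\xi|>R)^{1/2}\varrho=C_1R^{-H}\varrho$. Also $g_R(t)=\int(e^{it\xi}-1)\psi\,d\nu_K$ with $\psi=(C'_H/C'_K)|\xi|^{2K-2H}\phi\,1_{|\xi|\le R}$, which is Hermitian, so, since $H\le K$,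
$$\|g_R\|_K^2\le\frac{C'_H}{C'_K}\int_{|\xi|\le R}|\xi|^{2(K-H)}|\phi|^2d\nu_H\le CR^{2(K-H)}\varrho^2 .$$
Take $R=(C_1\varrho/\varepsilon')^{1/H}$. $\square$

**Step 1 (enlarging typical sets).** Fix $\eta\in(0,\min(1,c'))$ and put $\varepsilon_n=(1+\eta)^{-n}$, $\varrho_n=2\sqrt{\log n}$ for $n\ge2$. By (16), for large $n$ both
$$\mathcal A_n=\{\Lambda_{\varepsilon_n}^2\le(c'+\eta)\varepsilon_n^{-\gamma}\},\qquad\mathcal A'_n=\{\Lambda_{\varepsilon_n}^2\ge(c'-\eta)\varepsilon_n^{-\gamma}\}$$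
have $W^H$-measure at least $\frac12$. Let $\mathcal O$ be the unit ball of $\mathcal H_H[0,1]$. By the Gaussian isoperimetric inequality (Borell; Sudakov–Tsirelson), $\mathcal A_n+\varrho_n\mathcal O$ and $\mathcal A'_n+\varrho_n\mathcal O$ have inner $W^H$-measure at least $1-e^{-\varrho_n^2/2}=1-n^{-2}$. By Borel–Cantelli, a.s. $B^H$ belongs to both for all large $n$.

**Step 2 (the change of cost is of lower order).** By Lemma 10, and since $\frac\gamma2=\frac{K-H}H+\frac1{2H}$, uniformly over $\|g\|_H\le\varrho_n$,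
$$\Lambda_{\eta\varepsilon_n}(g)+\Lambda_{\eta\varepsilon_n/(1+\eta)}(-g)\le C_\eta\,\varrho_n^{K/H}\varepsilon_n^{-(K-H)/H}=o(\varepsilon_n^{-\gamma/2}).$$
Write $B^H=\omega'+g$ with $\omega'\in\mathcal A_n$ and $\|g\|_H\le\varrho_n$. As $\varepsilon_{n-1}=\varepsilon_n+\eta\varepsilon_n$, (20) gives
$$\Lambda_{\varepsilon_{n-1}}(B^H)\le(c'+\eta)^{1/2}\varepsilon_n^{-\gamma/2}(1+o(1)).$$
Write $B^H=\omega'+g$ with $\omega'\in\mathcal A'_n$. As $\varepsilon_n-\varepsilon_{n+1}=\eta\varepsilon_n/(1+\eta)$, (20) applied to $\omega'=B^H-g$ gives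
$$(c'-\eta)^{1/2}\varepsilon_n^{-\gamma/2}\le\Lambda_{\varepsilon_n}(\omega')\le\Lambda_{\varepsilon_{n+1}}(B^H)+o(\varepsilon_n^{-\gamma/2}).$$

**Step 3 (interpolation).** For $\varepsilon\in[\varepsilon_n,\varepsilon_{n-1}]$ monotonicity gives
$$\varepsilon^\gamma\Lambda_\varepsilon^2\le\varepsilon_{n-1}^\gamma\Lambda_{\varepsilon_n}^2\le(c'+\eta)(1+\eta)^{2\gamma}(1+o(1)),$$
$$\varepsilon^\gamma\Lambda_\varepsilon^2\ge\varepsilon_n^\gamma\Lambda_{\varepsilon_{n-1}}^2\ge(c'-\eta)(1+\eta)^{-2\gamma}(1+o(1)).$$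
Hence a.s.
$$(c'-\eta)(1+\eta)^{-2\gamma}\le\liminf_{\varepsilon\to0}\varepsilon^\gamma2I_{B^H}(\varepsilon)\le\limsup_{\varepsilon\to0}\varepsilon^\gamma2I_{B^H}(\varepsilon)\le(c'+\eta)(1+\eta)^{2\gamma}.$$
Letting $\eta\to0$ along a sequence, for all $H\le K$,
$$\lim_{\varepsilon\to0}\varepsilon^\gamma I_{B^H}(\varepsilon)=c(H,K)\quad\text{a.s.}\tag{21}$$

**Step 4 (Theorem B(1), $H<K$).** By (6), for $\theta\in(0,1)$,
$$I_{B^H}(\varepsilon)\le-\log W^K(B(B^H,\varepsilon))\le I_{B^H}((1-\theta)\varepsilon)+\varphi_K(\theta\varepsilon).$$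
Here $\varphi_K(\theta\varepsilon)=O(\varepsilon^{-1/K})=o(\varepsilon^{-\gamma})$, because $\gamma>\frac1K$. Multiply by $\varepsilon^\gamma$ and use (21): the lower limit is at least $c$ and the upper limit at most $c(1-\theta)^{-\gamma}$. Let $\theta\to0$.

**Step 5 (Theorem B(2), $H=K$).** Now $\gamma=1/K=:q$, and both terms of (6) have the same order. The left inequality of (6) and (21) give $\liminf L_\varepsilon\ge c+C_K$. The right one, with $\varepsilon_1=\theta\varepsilon$ and $\varepsilon_2=(1-\theta)\varepsilon$, gives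
$$\limsup_{\varepsilon\to0}L_\varepsilon\le c\,\theta^{-q}+C_K(1-\theta)^{-q}\qquad\text{for all }\theta\in(0,1).$$
Let $\Sigma=c^{1/(q+1)}+C_K^{1/(q+1)}$ and take $\theta=c^{1/(q+1)}/\Sigma$. The right side becomes
$$\Sigma^q\big(c^{1-q/(q+1)}+C_K^{1-q/(q+1)}\big)=\Sigma^{q+1}=\big(c^{\frac K{K+1}}+C_K^{\frac K{K+1}}\big)^{\frac{K+1}K}.$$
Theorem B(3) was proved in Section 7, so Theorem B is complete. $\blacksquare$
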